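# Bubble gradients on a triangle and the bound $C_{\rm st,2}<\sqrt2$

## 1. Bubble gradients live in two consecutive degrees

Let $T\subset\mathbb R^2$ be a nondegenerate triangle with vertices $v_1,v_2,v_3$ in counterclockwise order and barycentric coordinates $\lambda_1,\lambda_2,\lambda_3$. The cubic bubble $b=\lambda_1\lambda_2\lambda_3$ is positive inside $T$ and zero on $\partial T$. We write $(\cdot,\cdot)$ and $\|\cdot\|$ for the scalar or vector $L^2(T)$ product and norm, $P_m$ for the polynomials of total degree at most $m$ on $T$, and $P_m=\{0\}$ for $m<0$. Throughout, $(i,j,k)$ denotes a cyclic permutation of $(1,2,3)$. We often use the textbook formula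
$$\frac1{|T|}\int_T\lambda^k\,dx=\frac{2\,k!}{(|k|+2)!},\qquad k\in\mathbb N_0^3,\quad k!=k_1!k_2!k_3!,\quad |k|=k_1+k_2+k_3. \tag{1}$$

Two families of orthogonal polynomials play against each other.

**Definition (layers).** $Q_m:=P_m\ominus P_{m-1}$, the orthogonal complement in $L^2(T)$, with orthogonal projection $\pi_m$. So $P_m=Q_0\oplus\dots\oplus Q_m$. The space $Q_0$ consists of the constants, and $Q_1$ consists of the affine functions with mean zero.

**Definition (bubble-orthogonal polynomials).** $V_n:=\{f\in P_n:\int_T bfg\,dx=0\text{ for all }g\in P_{n-1}\}$ with inner product $\langle f,g\rangle=\int_T bfg\,dx$, and $V_{-1}=\{0\}$. So $P_n=V_0\oplus\dots\oplus V_n$, orthogonally for $\langle\cdot,\cdot\rangle$.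

For example $V_0=\mathbb R$. By (1) the three integrals $\int_T b\lambda_i$ agree, so $V_1=\{\sum_i\mu_i\lambda_i:\sum_i\mu_i=0\}$, the affine functions that vanish at the centroid.

Take $f\in V_n$. The field $\nabla(bf)$ has degree at most $n+2$. It is also orthogonal to $P_n^2$: for $\varphi\in P_n^2$ we have $(\nabla(bf),\varphi)=-\int_T bf\operatorname{div}\varphi=0$, since $bf=0$ on $\partial T$ and $\operatorname{div}\varphi\in P_{n-1}$. Hence only two layers survive: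
$$\nabla(bf)=\alpha_nf+\beta_nf,\qquad \alpha_nf\in Q_{n+1}^2,\quad \beta_nf\in Q_{n+2}^2\qquad(f\in V_n). \tag{2}$$
So for $f=\sum_nf_n$ with $f_n\in V_n$, the layer-$m$ part of $\nabla(bf)$ is
$$\alpha_{m-1}f_{m-1}+\beta_{m-2}f_{m-2}\qquad(\beta_{-1}:=0). \tag{3}$$
The squared norm of a bubble gradient is thus a chain with nearest-neighbor coupling. The whole proof turns on this chain.

The map $\alpha_n$ is injective. If $\alpha_nf=0$, then $\nabla(bf)\perp P_{n+1}^2$, so $bf\perp\operatorname{div}P_{n+1}^2=P_n\ni f$, and $\int_Tbf^2=0$ forces $f=0$.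

**Example ($n=0$).** Put $g_{ih}=\nabla\lambda_i\cdot\nabla\lambda_h$ and $S=g_{11}+g_{22}+g_{33}$. We have $\nabla b=\sum_i\lambda_j\lambda_k\nabla\lambda_i$. Since $\sum_i\nabla\lambda_i=0$, we have $\sum_{i\ne h}g_{ih}=-S$, and (1) gives
$$\frac{\|\nabla b\|^2}{|T|}=\frac{8}{720}S+\frac4{720}\sum_{i\ne h}g_{ih}=\frac{S}{180}.$$
For the layer-1 part write $\alpha_01=\sum_iy_i\lambda_i$ with vectors $y_i$, $\sum_i y_i=0$. From $(\lambda_i,\lambda_h)=|T|(1+\delta_{ih})/12$ we get $(\alpha_01,\lambda_i)=|T|y_i/12$. This must equal $(\nabla b,\lambda_i)=-\nabla\lambda_i\int_Tb=-|T|\nabla\lambda_i/60$. So $\alpha_01=-\frac15\sum_i\lambda_i\nabla\lambda_i$, and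
$$\frac{\|\alpha_01\|^2}{|T|}=\frac1{12}\cdot\frac S{25}=\frac S{300},\qquad\frac{\|\beta_01\|^2}{|T|}=\frac S{180}-\frac S{300}=\frac S{450}.$$
The ratio $\|\beta_01\|^2/\|\alpha_01\|^2=\frac23$ does not depend on the triangle. We shall see in Lemma 8 that this is no accident.

## 2. What the chain controls: the stability constant of the Galerkin projection

For $p\in\mathbb N_0$ let $\Pi_p$ be the $L^2(T)$-orthogonal projection onto $P_p^2=P_p(T;\mathbb R^2)$; it keeps exactly the layers $0,\dots,p$. Let $G:H^1(T)\to P_{p+1}$ be the Galerkin projection: $(\nabla(f-Gf),\nabla v)=0$ for all $v\in P_{p+1}$ and $\int_T(f-Gf)=0$. So $\nabla Gf$ is the best approximation of $\nabla f$ by *gradients* of polynomials, whereas $\Pi_p\nabla f$ is the best approximation by *all* polynomial fields of the same degree. How much is lost by insisting on gradients? Let $C_{\rm st,2}=C_{\rm st,2}(T,p)$ be the smallest constant with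
$$\|\nabla(f-Gf)\|\le C_{\rm st,2}\,\|(1-\Pi_p)\nabla f\|\qquad\text{for all }f\in H^1(T).$$
It is invariant under scaling of $T$.

Carsten Carstensen, Benedikt Gräßle and Ngoc Tien Tran, in "Adaptive hybrid high-order method for guaranteed lower eigenvalue bounds", arXiv:2404.01228 (2024), pose the conjecture that $C_{\rm st,2}\le\sqrt2$ for every $p$ whenever the maximal interior angle of $T$ is at most $\pi/2$. The conjecture is true, with strict inequality, and $\sqrt2$ is the optimal constant.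

**Theorem 1.** If all interior angles of $T$ are $\le\pi/2$, then $C_{\rm st,2}(T,p)<\sqrt2$ for every $p\in\mathbb N_0$.

**Theorem 2.** For every triangle $T$, $\liminf_{p\to\infty}C_{\rm st,2}(T,p)\ge\sqrt2$. Hence for every non-obtuse $T$, $\lim_{p\to\infty}C_{\rm st,2}(T,p)=\sup_pC_{\rm st,2}(T,p)=\sqrt2$, and the supremum is not attained.

**Proposition 3.** For every triangle, $C_{\rm st,2}(T,1)\le\sqrt{5/3}$, with equality for the equilateral triangle.

The argument does not settle whether the bound $\sqrt2$ holds for obtuse triangles and $p\ge2$.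

The case $p=0$ is immediate. Since $\nabla P_1=P_0^2$, we have $\nabla Gf=\Pi_0\nabla f$, so $C_{\rm st,2}(T,0)=1$. **From now on $p\ge1$ and $N:=p-1$.**

## 3. Duality: extending a polynomial field to a gradient

The goal of this section is to turn $C_{\rm st,2}$ into a question about bubble gradients. Let $J(a_1,a_2)=(-a_2,a_1)$ be the rotation by $\pi/2$. We use the Helmholtz decompositions (Girault–Raviart 1986; $T$ is simply connected)
$$L^2(T)^2=\nabla H^1(T)\oplus J\nabla H^1_0(T)=\nabla H^1_0(T)\oplus J\nabla H^1(T).$$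
The second is the first one rotated by $J$. Put
$$W:=P_p^2\ominus\nabla P_{p+1},\qquad \widetilde W:=J^{-1}W=P_p^2\ominus J\nabla P_{p+1}.$$

**Lemma 4 (dual formula).** The constant $C_{\rm st,2}$ is finite, and
$$C_{\rm st,2}^2=\max_{0\ne q\in\widetilde W}\frac{F(q)}{\|q\|^2},\qquad F(q)=\min\{\|\nabla u\|^2:u\in H^1_0(T),\ \Pi_p\nabla u=q\}. \tag{4}$$

**Proof. Step 1: reduce to an operator norm.** Replacing $f$ by $f-Gf$ does not change $(1-\Pi_p)\nabla f$, because $\nabla Gf\in P_p^2$. So we may assume $\nabla f\perp\nabla P_{p+1}$. Then $\Pi_p\nabla f\perp\nabla P_{p+1}$ too, so $\Pi_p\nabla f=\Pi_W\nabla f$, where $\Pi_W$ is the projection onto $W$, and $\|(1-\Pi_p)\nabla f\|^2=\|\nabla f\|^2-\|\Pi_W\nabla f\|^2$. Therefore $C_{\rm st,2}^{-2}=1-\lambda$, where $\lambda$ is the supremum of $\|\Pi_W\nabla f\|^2/\|\nabla f\|^2$. This supremum may be taken over all $\nabla f\ne0$, since $\Pi_W\nabla P_{p+1}=0$. Let $P$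 be the orthogonal projection of $L^2(T)^2$ onto $\nabla H^1(T)$. Then $\lambda=\|\Pi_WP\|^2=\|P|_W\|^2=\max_{0\ne w\in W}\|Pw\|^2/\|w\|^2$.

**Step 2: pass to the complementary projection.** Put $X=J\nabla H^1_0(T)$ and $S_W:=(1-P)|_W:W\to X$. Since $\|S_Ww\|^2=\|w\|^2-\|Pw\|^2$, the number $1-\lambda=C_{\rm st,2}^{-2}$ is the smallest eigenvalue of $S_W^*S_W$. The map $S_W$ is injective: if $w=\nabla f$ is a polynomial field of degree $\le p$, then $f\in P_{p+1}$, so $w\in W\cap\nabla P_{p+1}=\{0\}$. Hence $\lambda<1$, and $C_{\rm st,2}^2=\max_w((S_W^*S_W)^{-1}w,w)/\|w\|^2$.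

**Step 3: read the inverse as a minimum-norm problem.** For $\xi\in X$ and $w\in W$, $(S_Ww,\xi)=(w,\xi)$, so $S_W^*\xi=\Pi_W\xi$. Moreover $\xi\perp\nabla H^1(T)$, so $\Pi_p\xi\perp\nabla P_{p+1}$ and $S_W^*\xi=\Pi_p\xi$. The minimum-norm solution of $S_W^*\xi=w$ is $\xi=S_W(S_W^*S_W)^{-1}w$, with squared norm $((S_W^*S_W)^{-1}w,w)$. Writing $\xi=J\nabla u$, $w=Jq$ and using $\Pi_pJ=J\Pi_p$ gives (4). $\square$

**Lemma 5 (parametrization).** The map $f\mapsto\Pi_p\nabla(bf)$ is a bijection $P_{p-1}\to\widetilde W$.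

**Proof.** It maps into $\widetilde W$ because $(\nabla(bf),J\nabla g)=0$ for $bf\in H^1_0(T)$. If $\Pi_p\nabla(bf)=0$, then $bf\perp\operatorname{div}P_p^2=P_{p-1}$, so $\int_Tbf^2=0$ and $f=0$. The dimensions agree: $\dim\widetilde W=(p+1)(p+2)-\big(\frac{(p+2)(p+3)}2-1\big)=\frac{p(p+1)}2=\dim P_{p-1}$. $\square$

For $p=1$, the space $\widetilde W$ is the line spanned by $\sum_i\lambda_i\nabla\lambda_i=-5\,\Pi_1\nabla b$.

## 4. The chain formula

A field $q\in\widetilde W$ is the part of a bubble gradient in the layers up to $p$. To compute $F(q)$ we must continue the chain upward as cheaply as possible. To compare with $\|q\|^2$, we ask how small the lower part can be once the link $f_N$ is fixed.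

Symmetric operators on $V_n$ are identified with quadratic forms, $X(f)=\langle Xf,f\rangle$. Put
$$A_n=\alpha_n^*\alpha_n,\quad B_n=\beta_n^*\beta_n\ \text{ on }V_n,\qquad C_n=\alpha_n^*\beta_{n-1}:V_{n-1}\to V_n .$$
So $A_n(f)=\|\alpha_nf\|^2$ and $B_n(f)=\|\beta_nf\|^2$. Comparing layers in (2), we have for $x\in V_{n-1}$, $y\in V_n$
$$\langle C_nx,y\rangle=(\beta_{n-1}x,\alpha_ny)=(\nabla(bx),\nabla(by)). \tag{5}$$
We know $A_n>0$. Lemma 8 below gives $B_n>0$; its proof does not use this section. For $x\in V_N$ and $M\ge N$ define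
$$L_N(x)=\min_{f_0,\dots,f_{N-1}}\ \sum_{m=1}^{N+1}\|\alpha_{m-1}f_{m-1}+\beta_{m-2}f_{m-2}\|^2,\qquad R_N^M(x)=\min_{f_{N+1},\dots,f_M}\ \sum_{m=N+2}^{M+1}\|\alpha_{m-1}f_{m-1}+\beta_{m-2}f_{m-2}\|^2,$$
with $f_n\in V_n$, $f_N=x$ and $R_M^M=0$. All these forms are $\ge0$. Recall that for $D>0$ the minimum over $y$ of $A(x)+2\langle Cy,x\rangle+D(y)$ is $(A-CD^{-1}C^*)(x)$, attained at $y=-D^{-1}C^*x$. Eliminating one variable at a time gives
$$L_0=A_0,\quad L_n=A_n-C_n(L_{n-1}+B_{n-1})^{-1}C_n^*;\qquad R^M_M=0,\quad R^M_{n-1}=B_{n-1}-C_n^*(R^M_n+A_n)^{-1}C_n. \tag{6}$$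
Adding a layer adds a nonnegative term, so $R_N^M$ is nondecreasing in $M$. Choosing $f_n=0$ for $n>N$ shows $R_N^M\le B_N$. Hence $R_N:=\lim_{M\to\infty}R_N^M$ exists.

**Lemma 6 (chain formula).** Let $q=\Pi_p\nabla(bf)$, $f=\sum_{n\le N}f_n$, $f_n\in V_n$. Then $\|q\|^2\ge L_N(f_N)$, with equality for suitable $f_0,\dots,f_{N-1}$, and $F(q)=\|q\|^2+R_N(f_N)$. Moreover $L_N>0$, and
$$C_{\rm st,2}^2=1+\max_{0\ne x\in V_N}\frac{R_N(x)}{L_N(x)}. \tag{7}$$

**Proof. Step 1: the lower part.** By (3), the layers $1,\dots,N+1=p$ of $q$ are $\alpha_{m-1}f_{m-1}+\beta_{m-2}f_{m-2}$, so $\|q\|^2\ge L_N(f_N)$ with equality at a minimizer. If $f_N\ne0$, then $q\ne0$ by Lemma 5, so $L_N>0$.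

**Step 2: $F(q)\le\|q\|^2+R_N(f_N)$.** For $M\ge N$ choose $f_{N+1},\dots,f_M$ optimal in $R_N^M(f_N)$, and let $q_M=\Pi_{M+1}\nabla(b\sum_{n\le M}f_n)$. For $n\ge p$ we have $\nabla(bf_n)\perp P_n^2\supseteq P_p^2$, so $\Pi_pq_M=q$. Also $q_M\perp J\nabla P_{M+2}$, and $\|q_M\|^2=\|q\|^2+R_N^M(f_N)$. These norms are bounded, so a subsequence converges weakly to some $q_\infty$. It satisfies $\Pi_pq_\infty=q$, $\|q_\infty\|^2\le\|q\|^2+R_N(f_N)$, and $q_\infty\perp J\nabla g$ for all polynomials $g$. Polynomials are dense in $H^1(T)$, so $q_\infty\perp J\nabla H^1(T)$, and the Helmholtz decomposition gives $q_\infty=\nabla u$ with $u\in H^1_0(T)$.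

**Step 3: $F(q)\ge\|q\|^2+R_N(f_N)$.** Let $u\in H^1_0(T)$ with $\Pi_p\nabla u=q$ and $M\ge N$. The field $\Pi_{M+1}\nabla u$ is orthogonal to $J\nabla P_{M+2}$. By Lemma 5 with $M+1$ in place of $p$ it equals $\Pi_{M+1}\nabla(bf')$ with $f'=\sum_{n\le M}f'_n$. Applying $\Pi_p$ gives $\Pi_p\nabla(b\sum_{n\le N}f_n')=q$, so $f'_n=f_n$ for $n\le N$ by injectivity. Hence $\|\nabla u\|^2\ge\|\Pi_{M+1}\nabla u\|^2\ge\|q\|^2+R_N^M(f_N)$. Let $M\to\infty$.

**Step 4: formula (7).** By Steps 1–3, $F(q)/\|q\|^2=1+R_N(f_N)/\|q\|^2$. This is $1$ if $f_N=0$. If $f_N\ne0$, it is at most $1+R_N(f_N)/L_N(f_N)$, with equality for the minimizing $q$. Insert this in (4). $\square$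

So $C_{\rm st,2}<\sqrt2$ says exactly that $R_N<L_N$ on $V_N\setminus\{0\}$: the upper continuation costs less than the lower part.

## 5. Edge traces and the fixed ratio between the two layers

Let $E_k$ be the edge from $v_i$ to $v_j$, opposite to $v_k$, with $t_k=v_j-v_i$ and parametrization $x=v_i+st_k$, $s\in[0,1]$. Integrals $\int_{E_k}\cdot\,ds$ use this $s$. Then $t_1+t_2+t_3=0$. Let $\omega_k$ be the angle at $v_k$ and
$$w_k:=-\frac{t_i\cdot t_j}{4|T|^2}=\frac{\cot\omega_k}{2|T|}.$$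
The two expressions agree because $-t_i\cdot t_j=|t_i||t_j|\cos\omega_k$ and $2|T|=|t_i||t_j|\sin\omega_k$. So $T$ is non-obtuse if and only if all $w_k\ge0$. The weights recover the Euclidean norm from edge components:
$$\sum_kw_kt_kt_k^\top=I,\qquad\text{i.e. }|y|^2=\sum_kw_k(t_k\cdot y)^2. \tag{8}$$
To check this, let $\mathcal M$ be the form on the left and $\sigma=t_j\cdot Jt_i$, so $\sigma^2=4|T|^2$. Then $t_k\cdot Jt_i=-\sigma$, $t_i\cdot Jt_j=-\sigma$ and $t_k\cdot Jt_j=\sigma$. Hence $\mathcal M(Jt_i,Jt_i)=(w_j+w_k)\sigma^2=-t_i\cdot(t_k+t_j)=|t_i|^2$, and likewise $\mathcal M(Jt_j,Jt_j)=|t_j|^2$. Also $\mathcal M(Jt_i,Jt_j)=-w_k\sigma^2=t_i\cdot t_j$. The identity form takes the same values, and $Jt_i,Jt_j$ span $\mathbb R^2$. Applying (8) to $\nabla\lambda_i$, with $t_j\cdot\nabla\lambda_i=1$, $t_k\cdot\nabla\lambda_i=-1$, $t_i\cdot\nabla\lambda_i=0$, gives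
$$\nabla\lambda_i=w_jt_j-w_kt_k. \tag{9}$$

**Lemma 7 (trace identity).** For $u,w\in Q_m$ and every edge $E_k$: $(m+1)(u,w)=|T|\int_{E_k}uw\,ds$.

**Proof.** By polarization let $u=w$. By Euler's identity for the top-degree part, $(x-v_k)\cdot\nabla u-mu\in P_{m-1}$, which is orthogonal to $u$. So
$$\int_T\operatorname{div}\big((x-v_k)u^2\big)=2\|u\|^2+2\big(u,(x-v_k)\cdot\nabla u\big)=(2m+2)\|u\|^2.$$
On the two edges through $v_k$ the normal component of $x-v_k$ is $0$; on $E_k$ it is the height $h_k$. So the left side equals $h_k|E_k|\int_{E_k}u^2ds=2|T|\int_{E_k}u^2ds$. $\square$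

**Lemma 8.** $B_n=c_nA_n$ with $c_n=\frac{n+2}{n+3}$. In particular $B_n>0$.

**Proof.** Since $bf=0$ on $E_k$, we have $t_k\cdot\alpha_nf=-t_k\cdot\beta_nf$ there. Lemma 7 with $m=n+1$ and $m=n+2$ gives $(n+2)\|t_k\cdot\alpha_nf\|^2=(n+3)\|t_k\cdot\beta_nf\|^2$. Multiply by $w_k$, sum over $k$, and use (8). $\square$

For $n=0$ this is the ratio $\frac23$ computed in Section 1. Since (8) is an identity, no sign of $w_k$ was needed.

## 6. Degree one works, and decoupling breaks at degree two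

The first thing to try is to stop the chain above $N$, that is, to use $R_N\le B_N$.

**Proof of Proposition 3.** Here $N=0$, $L_0=A_0$ and $R_0\le B_0=\frac23A_0$, so (7) gives $C_{\rm st,2}^2\le\frac53$ for every triangle. For the equality case we compute $C_1$. Let $f=\sum_i\mu_i\lambda_i\in V_1$, $\sum_i\mu_i=0$. We have $\nabla b\cdot\nabla(bf)=f|\nabla b|^2+\frac12\nabla(b^2)\cdot\nabla f$, and the last term integrates to $0$ because $\nabla f$ is constant and $b^2=0$ on $\partial T$. By (5),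
$$\langle C_11,f\rangle=\int_Tf|\nabla b|^2,\qquad|\nabla b|^2=\sum_ig_{ii}\lambda_j^2\lambda_k^2+2\sum_kg_{ij}\lambda_i\lambda_j\lambda_k^2. \tag{10}$$
By (1) and $\sum_i\mu_i=0$, the mean over $T$ of $f\lambda_j^2\lambda_k^2$ is $\frac{8\mu_i+24(\mu_j+\mu_k)}{5040}=-\frac{16\mu_i}{5040}$, and that of $f\lambda_i\lambda_j\lambda_k^2$ is $\frac{8(\mu_i+\mu_j)+12\mu_k}{5040}=\frac{4\mu_k}{5040}$. From $\nabla\lambda_k=-\nabla\lambda_i-\nabla\lambda_j$ we get $2g_{ij}=g_{kk}-g_{ii}-g_{jj}=2g_{kk}-S$, so $\sum_kg_{ij}\mu_k=\sum_kg_{kk}\mu_k$. Altogether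
$$\frac{\langle C_11,f\rangle}{|T|}=\frac{-16+8}{5040}\sum_ig_{ii}\mu_i=-\frac1{630}\sum_ig_{ii}\mu_i. \tag{11}$$
For an equilateral triangle the $g_{ii}$ agree, so $C_1=0$. Then (6) gives $R_0^M=B_0$ for $M\ge1$, hence $R_0=\frac23A_0$ and $C_{\rm st,2}^2=\frac53$ by (7). $\blacksquare$

For $p=2$ the same estimate would require $B_1\le L_1$. Let us test it on the right triangle with vertices $v_1=(0,0)$, $v_2=(1,0)$, $v_3=(0,\epsilon)$ and on $f=3\lambda_2-1=-\lambda_1+2\lambda_2-\lambda_3\in V_1$. Here $g_{11}=1+\epsilon^{-2}$, $g_{22}=1$, $g_{33}=\epsilon^{-2}$, $g_{13}=-\epsilon^{-2}$, $g_{12}=-1$, $g_{23}=0$, so $\epsilon^2|\nabla b|^2\to\lambda_2^2(\lambda_1-\lambda_3)^2$ as $\epsilon\to0$, as a polynomial in the $\lambda_i$. Besides (10) we need $\|\nabla(bf)\|^2=\int_Tf^2|\nabla b|^2$ for affine $f$. This holds since $|\nabla(bf)|^2=f^2|\nabla b|^2+\frac12\nabla(b^2)\cdot\nabla(f^2)+b^2|\nabla f|^2$ and $\frac12\int_T\nabla(b^2)\cdot\nabla(f^2)=-\frac12\int_Tb^2\Delta(f^2)=-\int_Tb^2|\nabla f|^2$.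 Slicing $T$ along $\lambda_2=y$ (slice density $2(1-y)\,dy$; the mean of $(\lambda_1-\lambda_3)^2$ on the slice is $(1-y)^2/3$), we get for $r=0,1,2$
$$\frac{\epsilon^2}{|T|}\int_Tf^r|\nabla b|^2\ \longrightarrow\ \frac23\int_0^1(3y-1)^ry^2(1-y)^3\,dy=\frac1{90},\ \frac1{315},\ \frac1{252}.$$
In these units $A_1(f)+B_1(f)\to\frac1{252}$, and $c_1=\frac34$, so $A_1(f)\to\frac1{441}$ and $B_1(f)\to\frac1{588}$. Further,
$$L_1(f)=A_1(f)-\frac{\langle C_11,f\rangle^2}{\|\nabla b\|^2}\ \longrightarrow\ \frac1{441}-\frac{90}{315^2}=\frac1{735}<\frac1{588}.$$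
So for small $\epsilon$ the inequality $B_1\le L_1$ is false. The estimate $R_1\le B_1$ then leads to a bound for $C_{\rm st,2}^2$ near $1+\frac{735}{588}=\frac94$ or larger. The coupling $C_n$ lowers $L_n$, and it must be allowed to lower $R_n$ too.

## 7. A common barrier and two exact identities

To see what should lie between $R_N$ and $L_N$, pretend that all forms are numbers with $A_n=B_n=1$ and $C_n=\gamma\in[0,1)$. By (6) both recursions then iterate the same increasing map $s\mapsto1-\gamma^2/(1+s)$, whose only fixed point in $[0,\infty)$ is $s_*=\sqrt{1-\gamma^2}$. The sequence $L$ starts at $1\ge s_*$ and stays above $s_*$; the sequence $R$ starts at $0\le s_*$ and stays below. So $R\le s_*\le L$, where $s_*^2=1-\gamma^2$ is a Schur complement. This suggests comparing *squares* with Schur complements. Define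
$$\tilde A_n(a)=\min_{y\in V_{n-1}}\|\alpha_na+\beta_{n-1}y\|^2,\qquad\tilde B_n(a)=\min_{z\in V_{n+1}}\|\beta_na+\alpha_{n+1}z\|^2\qquad(a\in V_n),$$
that is, $\tilde A_n=A_n-C_nB_{n-1}^{-1}C_n^*$ (with $\tilde A_0=A_0$) and $\tilde B_n=B_n-C_{n+1}^*A_{n+1}^{-1}C_{n+1}$. The role of $s^2-s_*^2$ is played by $L_nA_n^{-1}L_n-\tilde A_n$. Each defect turns out to be a congruence of the previous one.

**Lemma 9.** Let $n\ge1$.

(I) With $K=(L_{n-1}+B_{n-1})^{-1}$: $\ L_nA_n^{-1}L_n-\tilde A_n=C_nK\big[L_{n-1}B_{n-1}^{-1}L_{n-1}-\tilde B_{n-1}\big]KC_n^*$.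

(II) For $n\le M$, with $R_n=R_n^M$ and $K'=(R_n+A_n)^{-1}$: $\ R_{n-1}B_{n-1}^{-1}R_{n-1}-\tilde B_{n-1}=C_n^*K'\big[R_nA_n^{-1}R_n-\tilde A_n\big]K'C_n$.

**Proof.** Drop the indices of $L_{n-1},B_{n-1},\tilde B_{n-1}$ and write $C=C_n$, $A=A_n$. From $L_n=A-CKC^*$,
$$L_nA^{-1}L_n-\tilde A_n=C\big[B^{-1}-2K+KC^*A^{-1}CK\big]C^*=CK\big[K^{-1}B^{-1}K^{-1}-2K^{-1}+(B-\tilde B)\big]KC^*,$$
since $C^*A^{-1}C=B-\tilde B$. With $K^{-1}=L+B$ we have $(L+B)B^{-1}(L+B)-2(L+B)=LB^{-1}L-B$, so the bracket is $LB^{-1}L-\tilde B$. For (II), $R_{n-1}=B-C^*K'C$ and $CB^{-1}C^*=A-\tilde A_n$ give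
$$R_{n-1}B^{-1}R_{n-1}-\tilde B=C^*K'\big[K'^{-1}A^{-1}K'^{-1}-2K'^{-1}+(A-\tilde A_n)\big]K'C,$$
and $K'^{-1}=R_n+A$ turns the bracket into $R_nA^{-1}R_n-\tilde A_n$. $\square$

The identities convert $\tilde B_{n-1}$-defects into $\tilde A_n$-defects. To iterate, we must also pass from $\tilde A_n$ to $\tilde B_n$ at the same level. Since $L_nB_n^{-1}L_n=c_n^{-1}L_nA_n^{-1}L_n$, what is missing is the inequality $\tilde B_n\le c_n^{-1}\tilde A_n$. For $R$ one needs $c_n\tilde B_n\le\tilde A_n$, the same inequality. It is the only place where the angles enter.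

## 8. Comparing the two Schur complements on a non-obtuse triangle

**Lemma 10.** If $T$ is non-obtuse, then $\tilde B_n\le c_n^{-1}\tilde A_n$ for all $n\ge0$.

The plan is as follows. The form $\tilde B_n(a)$ is the squared norm of a residual $\psi$ in layer $n+2$. We build a polynomial $H$ whose rotated gradient has $\psi$ in layer $n+2$ and otherwise only one part, in layer $n+1$. Rotated gradients are orthogonal to bubble gradients, so pairings with $\psi$ move down one layer, to where $\tilde A_n$ lives. What remains is to compare the norms of the two parts, and for this the trace identity is available.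

**Proof.** Let $a\in V_n$, let $z$ be a minimizer in $\tilde B_n(a)$, and $\psi=\beta_na+\alpha_{n+1}z\in Q_{n+2}^2$. By minimality $\psi\perp\alpha_{n+1}V_{n+1}$, so $\tilde B_n(a)=\|\psi\|^2=(\beta_na,\psi)$. Assume $\psi\ne0$.

**Step 1: the divergence of $\psi$ drops a degree.** For $g\in V_{n+1}$, $(\operatorname{div}\psi,bg)=-(\psi,\nabla(bg))=-(\psi,\alpha_{n+1}g)=0$, because $\beta_{n+1}g\in Q_{n+3}^2$ is orthogonal to $\psi$. As $\operatorname{div}\psi\in P_{n+1}=P_n\oplus V_{n+1}$, orthogonally for $\langle\cdot,\cdot\rangle$, we get $\operatorname{div}\psi\in P_n$.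

**Step 2: construct $H\in P_{n+3}$ with $\nabla H\perp P_n^2$ and $\pi_{n+2}J\nabla H=\psi$.** Let $\psi_0$ be the homogeneous part of $\psi$ of degree $n+2$. By Step 1, $\operatorname{div}\psi_0=0$, so $J^{-1}\psi_0$ is curl-free and $\psi_0=J\nabla H_0$ with $H_0$ homogeneous of degree $n+3$. We correct $H_0$ by some $G_0\in P_{n+2}$ with
$$(\nabla G_0,\varphi)=-(\nabla H_0,\varphi)\qquad\text{for all }\varphi\in P_n^2 .$$
By linear algebra this is solvable if and only if $(\nabla H_0,\varphi)=0$ for each $\varphi\in P_n^2$ such that $(\nabla g,\varphi)=0$ for all $g\in P_{n+2}$. Take such a $\varphi$. The choice $g=b\operatorname{div}\varphi\in P_{n+2}$ gives $\int_Tb(\operatorname{div}\varphi)^2=0$, so $\operatorname{div}\varphi=0$. Hence $\oint g\,\varphi\cdot\nu=0$ for all $g\in P_{n+2}$, where $\nu$ is the outer normal, equal to the constant $\nu_k$ on $E_k$. The choice $g=\lambda_i\lambda_j(\varphi\cdot\nu_k)$ vanishes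 on the other two edges, and $\lambda_i\lambda_j>0$ inside $E_k$, so $\varphi\cdot\nu_k=0$ on $E_k$. Thus $\varphi$ is divergence-free with zero normal trace, and $(\nabla H_0,\varphi)=0$ by parts. So $G_0$ exists.

Put $H=H_0+G_0$. Then $\nabla H\perp P_n^2$. Since $J\nabla H-\psi\in P_{n+1}^2$, also $\pi_{n+2}J\nabla H=\psi$. Therefore
$$\nabla H=\eta_1+\eta_2,\qquad\eta_1\in Q_{n+1}^2,\quad\eta_2\in Q_{n+2}^2,\quad J\eta_2=\psi.$$

**Step 3: use the freedom in $H$ to normalize $\eta_1$ at the vertices.** Let $m=n+1$, and let $\ell$ be the polynomial of degree $m$ on $[0,1]$ orthogonal to $P_{m-1}$ for the weight $1-x$, with $\ell(1)>0$ (its zeros lie in $(0,1)$). For $u\in P_m$ let $U(x)=\int_0^1u\big(xv_i+(1-x)(rv_j+(1-r)v_k)\big)dr$ be the mean of $u$ over the segment $\{\lambda_i=x\}$. It is a polynomial of degree at most $\deg u$ with $U(1)=u(v_i)$, and for every polynomial $\kappa$ of one variable,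
$$(u,\kappa(\lambda_i))=2|T|\int_0^1(1-x)\,U(x)\,\kappa(x)\,dx.$$
With $\kappa=\ell$ and $u\in P_{m-1}$ this vanishes, so $\ell(\lambda_i)\in Q_m$. If $u\in Q_m$, then letting $\kappa$ run through $P_{m-1}$ shows that $U$ is a multiple of $\ell$, so $U=u(v_i)\ell/\ell(1)$, and
$$(u,\ell(\lambda_i))=\rho\,u(v_i)\quad(u\in Q_m),\qquad\rho=\frac{2|T|}{\ell(1)}\int_0^1(1-x)\ell^2dx>0.$$
Let $\Lambda'=\ell$. Then $\Lambda(\lambda_i)\in P_{n+2}$ has gradient $\ell(\lambda_i)\nabla\lambda_i\in Q_{n+1}^2$. Subtracting a linear combination of $\Lambda(\lambda_1),\Lambda(\lambda_2),\Lambda(\lambda_3)$ from $H$ keeps $\nabla H\perp P_n^2$ and $\eta_2$. So we may arrange $\eta_1\perp\nabla\Lambda(\lambda_i)$ for all $i$, that is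
$$\nabla\lambda_i\cdot\eta_1(v_i)=0,\qquad i=1,2,3. \tag{12}$$

**Step 4: compare norms through edge traces.** Let $d_k=t_k\cdot\nabla H|_{E_k}=\frac{d}{ds}H|_{E_k}$ and $\varphi_k=t_k\cdot\eta_1|_{E_k}$. On $E_k$, $t_k\cdot\eta_2=d_k-\varphi_k$. Lemma 7 and (8) give
$$(n+3)\|\eta_2\|^2-(n+2)\|\eta_1\|^2=|T|\sum_kw_k\int_{E_k}\big(d_k^2-2d_k\varphi_k\big)ds. \tag{13}$$
The quadratic term has a sign. The cross term has to go.

**Step 5: show $\sum_kw_k\int_{E_k}d_k\varphi_k\,ds=0$.** For $g\in P_{n+1}$ we have $J\nabla g\in P_n^2$. Pointwise, $\nabla H\cdot J\nabla g=\operatorname{div}(-gJ\nabla H)$, and $-J\nabla H\cdot\nu=\nabla H\cdot J\nu$ is the counterclockwise tangential derivative. Hence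
$$0=(\nabla H,J\nabla g)=\sum_k\int_{E_k}g\,d_k\,ds\qquad(g\in P_{n+1}).$$
(i) With $g=\lambda_i\lambda_jh$, $h\in P_{n-1}$, only $E_k$ contributes, and $\int_{E_k}s(1-s)h\,d_k\,ds=0$.

(ii) With $g=\lambda_i$, which equals $s$ on $E_j$ and $1-s$ on $E_k$, integration by parts gives $(H(v_i)-m_j)+(m_k-H(v_i))=0$, where $m_l=\int_{E_l}H\,ds$. So all $m_l$ agree. Subtracting a constant from $H$, we may take $m_l=0$. Then $\int_{E_k}s\,d_k\,ds=H(v_j)$ and $\int_{E_k}(1-s)d_k\,ds=-H(v_i)$.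

The polynomial $\varphi_k$ has degree at most $n+1$ in $s$, so $\varphi_k-(1-s)\varphi_k(0)-s\varphi_k(1)$ lies in $s(1-s)P_{n-1}$ and is annihilated by (i). Hence
$$\int_{E_k}d_k\varphi_k\,ds=H(v_j)\,t_k\cdot\eta_1(v_j)-H(v_i)\,t_k\cdot\eta_1(v_i).$$
Multiply by $w_k$ and sum. The vertex $v_i$ is the end of $E_j$ and the start of $E_k$, so by (9) and (12)
$$\sum_kw_k\int_{E_k}d_k\varphi_k\,ds=\sum_iH(v_i)\,(w_jt_j-w_kt_k)\cdot\eta_1(v_i)=\sum_iH(v_i)\,\nabla\lambda_i\cdot\eta_1(v_i)=0.$$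

**Step 6: use the angle condition.** By (13), Step 5 and $w_k\ge0$,
$$(n+3)\|\psi\|^2-(n+2)\|\eta_1\|^2=|T|\sum_kw_k\int_{E_k}d_k^2\,ds\ge0,\qquad\text{i.e. }\|\eta_1\|\le c_n^{-1/2}\|\psi\|.$$

**Step 7: move the pairing down one layer.** For $v\in H^1_0(T)$, $(\nabla v,J\nabla H)=0$. With $v=ba$ and comparison of layers,
$$\|\psi\|^2=(\beta_na,J\eta_2)=(\nabla(ba),J\eta_2)=-(\nabla(ba),J\eta_1)=-(\alpha_na,J\eta_1).$$
For $y\in V_{n-1}$, $(\beta_{n-1}y,J\eta_1)=(\nabla(by),J\eta_1)=-(\nabla(by),J\eta_2)=0$, since $\nabla(by)\in P_{n+1}^2$. Hence for all $y\in V_{n-1}$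
$$\|\psi\|^2=-(\alpha_na+\beta_{n-1}y,J\eta_1)\le\|\alpha_na+\beta_{n-1}y\|\;c_n^{-1/2}\|\psi\|.$$
Divide by $\|\psi\|$, square, and minimize over $y$: $\tilde B_n(a)=\|\psi\|^2\le c_n^{-1}\tilde A_n(a)$. $\square$

## 9. Climbing and descending the chain: proof of Theorem 1

Let $T$ be non-obtuse.

**Step 1: $L$ stays above the barrier.** We claim $L_nA_n^{-1}L_n\ge\tilde A_n$ for all $n\ge0$. For $n=0$ both sides equal $A_0$. If the claim holds for $n$, then by Lemmas 8 and 10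
$$L_nB_n^{-1}L_n=c_n^{-1}L_nA_n^{-1}L_n\ge c_n^{-1}\tilde A_n\ge\tilde B_n,$$
and identity (I) of Lemma 9 gives the claim for $n+1$.

**Step 2: $R$ stays below the barrier.** We claim $R_n^MA_n^{-1}R_n^M\le\tilde A_n$ for $n\le M$, and $R_n^MB_n^{-1}R_n^M\le\tilde B_n$ for $n<M$. For $n=M$ the first reads $0\le\tilde A_M$. If the first holds for some $n\ge1$, then (II) gives $R_{n-1}B_{n-1}^{-1}R_{n-1}\le\tilde B_{n-1}$, and
$$R_{n-1}A_{n-1}^{-1}R_{n-1}=c_{n-1}R_{n-1}B_{n-1}^{-1}R_{n-1}\le c_{n-1}\tilde B_{n-1}\le\tilde A_{n-1}.$$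

**Step 3: remove the squares.** Put $X=A_N^{-1/2}L_NA_N^{-1/2}$ and $Y=A_N^{-1/2}R_N^MA_N^{-1/2}$. Steps 1 and 2 say $Y^2\le X^2$ with $X,Y\ge0$. The Löwner–Heinz theorem (the square root is operator monotone) yields $Y\le X$. Here is a short proof. Replacing $X$ by $X+\epsilon$ we may assume $X>0$. Then $\|YX^{-1}\|\le1$, so the matrix $X^{-1/2}YX^{-1/2}$, which is similar to $YX^{-1}$, has eigenvalues at most $1$; thus $Y\le X$. Hence $R_N^M\le L_N$ for all $M$, so $R_N\le L_N$, and (7) gives $C_{\rm st,2}\le\sqrt2$.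

**Step 4: exclude equality.** By (7) it remains to show that $L_N(x_N)=R_N(x_N)$ is impossible for $x_N\ne0$. Suppose it holds. As $L_N-R_N\ge0$, we get $L_Nx_N=R_Nx_N$. Letting $M\to\infty$ in Step 2 we have, as forms,
$$R_NA_N^{-1}R_N\le c_N\tilde B_N\le\tilde A_N\le L_NA_N^{-1}L_N.$$
The outer two agree at $x_N$, so all four do. Define downward $x_{n-1}=(L_{n-1}+B_{n-1})^{-1}C_n^*x_n$. If $(L_nA_n^{-1}L_n-\tilde A_n)(x_n)=0$, then by (I)
$$0=\big(L_{n-1}B_{n-1}^{-1}L_{n-1}-\tilde B_{n-1}\big)(x_{n-1})=c_{n-1}^{-1}\big(L_{n-1}A_{n-1}^{-1}L_{n-1}-\tilde A_{n-1}\big)(x_{n-1})+\big(c_{n-1}^{-1}\tilde A_{n-1}-\tilde B_{n-1}\big)(x_{n-1}).$$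
Both terms on the right are $\ge0$, so both vanish. Descending from $N$, we obtain $\tilde A_n(x_n)=c_n\tilde B_n(x_n)$ for all $n\le N$. Let $n_0$ be minimal with $x_{n_0}\ne0$. Either $n_0=0$, or $x_{n_0-1}=0$ and so $C_{n_0}^*x_{n_0}=0$. In both cases $\tilde A_{n_0}(x_{n_0})=A_{n_0}(x_{n_0})$. But at $x_{n_0}$
$$c_{n_0}\tilde B_{n_0}\le c_{n_0}B_{n_0}=c_{n_0}^2A_{n_0}<A_{n_0},$$
a contradiction. So $R_N<L_N$ on $V_N\setminus\{0\}$, and $C_{\rm st,2}<\sqrt2$. With $C_{\rm st,2}(T,0)=1$, Theorem 1 is proved. $\blacksquare$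

## 10. A Cauchy–Riemann lower bound for the extension energy

We turn to Theorem 2, so $T$ is now an arbitrary triangle, and function spaces are complexified. Write $2\bar\partial=\partial_x+i\partial_y$ and $2\partial=\partial_x-i\partial_y$. For $u\in H^1_0(T;\mathbb C)$ we have $\int_T(u_x\bar u_y-u_y\bar u_x)=0$, by parts, hence
$$\|\nabla u\|^2=\|2\bar\partial u\|^2=\|2\partial u\|^2 .$$
So the energy of $u$ is already visible in half of its gradient. Let $v\in H^1_0(T;\mathbb C)$ with $q=\Pi_p\nabla v\ne0$, and put $q_+=\Pi_p2\bar\partial v$, $q_-=\Pi_p2\partial v$. Then $\|q\|^2=\frac12(\|q_+\|^2+\|q_-\|^2)$. Any $u\in H^1_0$ with $\Pi_p\nabla u=q$ has $\|\nabla u\|^2\ge\|\Pi_p2\bar\partial u\|^2=\|q_+\|^2$. Formula (4) holds for complex $q$, by splitting into real and imaginary parts. So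
$$C_{\rm st,2}^2\ge\frac{2\|q_+\|^2}{\|q_+\|^2+\|q_-\|^2}. \tag{14}$$
To get close to $2$, we need bubble functions $v$ for which $2\partial v$ is nearly orthogonal to $P_p$ while $2\bar\partial v$ is not.

## 11. An explicit family of complex bubbles

Let $\zeta=e^{2\pi i/3}$ and $c=(1,\zeta,\zeta^2)$; then $\sum_ic_i=\sum_ic_i^2=0$, $c_1c_2c_3=1$, $|c_i|=1$, $c_i^2=\bar c_i$. Write $\mathbf 1=(1,1,1)$, $e_i$ for the unit multi-indices, $E[\cdot]=|T|^{-1}\int_T\cdot$, and from now on $\|g\|^2=E|g|^2$, which does not affect (14). For $\gamma\in\mathbb C^3$ with $\sum_i\gamma_i=0$ let $D_\gamma=\sum_i\gamma_i\partial_{\lambda_i}$. It kills $\lambda_1+\lambda_2+\lambda_3$, so it is a well-defined constant-coefficient derivation on $T$. Put $\mathcal D=D_{\bar c}$, $\mathcal D'=D_c$, $z=\sum_ic_i\lambda_i$ and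
$$u_m=\sum_{|k|=m}\frac{c^k\lambda^k}{(k!)^2},\qquad F_n=\sum_{|k|=n}\frac{c^k\lambda^{k+\mathbf1}}{k!\,(k+\mathbf1)!}\in bP_n,\qquad a_m=\sum_{|k|=m}\frac1{(k!)^2}.$$
For instance $u_0=1$, $u_1=z$, $F_0=b$.

**Step 1: moments.** From $\frac{d^l}{dx^l}(x^le^x)$ and $\frac1x\frac{d^l}{dx^l}(x^{l+1}e^x)$ one reads off
$$\sum_k\frac{(k+l)!}{k!\,k!}x^k=e^x\big(x^l+\dots\big),\qquad\sum_k\frac{(k+1+l)!}{k!\,(k+1)!}x^k=e^x\big(x^l+l(l+1)x^{l-1}+\dots\big),$$
where the brackets are polynomials of degree $l$. By (1), $E[u_m\lambda^l]$ is $\frac2{(m+|l|+2)!}$ times the coefficient of $t^m$ in the product over $i$ of the first series with $x=c_it$, $l=l_i$. For $E[F_n\lambda^l]$ the factor is $\frac2{(n+|l|+5)!}$, the coefficient is that of $t^n$, and the second series is used. Since $\sum_ic_i=0$, the three exponentials multiply to $1$, and polynomials in $t$ of degree $|l|$ remain. Hence: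

* (a) $E[u_m\lambda^l]=0$ for $|l|<m$, so $u_m\in Q_m$. For $|l|=m$, $E[u_m\lambda^l]=\frac{2c^l}{(2m+2)!}$. Consequently $\|u_m\|^2=\frac{2a_m}{(2m+2)!}$.
* (b) $E[F_n\lambda^l]=\frac{2c^l}{(2n+5)!}$ for $|l|=n$, and $E[F_n\lambda^l]=\frac2{(2n+6)!}\sum_hl_h(l_h+1)c^{l-e_h}$ for $|l|=n+1$.

**Step 2: derivatives.** Put $m=n+2$. In $\partial_{\lambda_i}F_n=\sum_k\frac{c^k\lambda^{k+\mathbf1-e_i}}{k!(k+\mathbf1-e_i)!}$ substitute $l=k+\mathbf1-e_i$. Then $c^k=c^lc_i$ (as $c^{\mathbf1}=1$), and $\frac1{k!}=\frac1{l!}\prod_{h\ne i}l_h$. With $\bar c_ic_i=1$,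
$$\mathcal DF_n=\sum_{|l|=m}\frac{c^l\lambda^l}{(l!)^2}(l_1l_2+l_2l_3+l_3l_1)=\tfrac12\big[m^2u_m-zu_{m-1}\big], \tag{15}$$
because $l_1l_2+l_2l_3+l_3l_1=\frac12(m^2-\sum_il_i^2)$ and $\sum_l l_i^2c^l\lambda^l/(l!)^2=c_i\lambda_iu_{m-1}$. Similarly, with $l=k-e_i$ in $\partial_{\lambda_i}u_{m'}$, for every degree $m'\ge1$,
$$\mathcal Du_{m'}=\sum_{|l|=m'-1}\frac{c^l\lambda^l}{(l!)^2}\sum_i\frac1{l_i+1},\qquad\mathcal D'u_{m'}=\sum_{|l|=m'-1}\frac{c^l\lambda^l}{(l!)^2}\sum_i\frac{\bar c_i}{l_i+1}. \tag{16}$$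

**Step 3: components along $u_{n+2}$ and $u_{n+1}$.** By (a), $\frac12m^2\|u_m\|^2=\frac{m^2a_m}{(2n+6)!}$. Again by (a), $E[u_m\,\overline{zu_{m-1}}]=\sum_i\sum_{|k|=m-1}\frac{\bar c_i\bar c^k}{(k!)^2}\cdot\frac{2c^kc_i}{(2m+2)!}=\frac{6a_{m-1}}{(2n+6)!}$. Next, $F_n=0$ on $\partial T$, so we may integrate by parts; with $\mathcal D'\bar g=\overline{\mathcal Dg}$, (16) and (b) this gives the second formula in
$$E[\mathcal DF_n\,\overline{u_{n+2}}]=\frac{m^2a_m-3a_{m-1}}{(2n+6)!},\qquad E[\mathcal D'F_n\,\overline{u_{n+1}}]=-E[F_n\overline{\mathcal Du_{n+1}}]=-\frac2{(2n+5)!}\sum_{|l|=n}\frac1{(l!)^2}\sum_i\frac1{l_i+1}. \tag{17}$$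

**Step 4: energies.** By parts, $\|\mathcal DF_n\|^2=\|\mathcal D'F_n\|^2=-E[F_n\overline{\mathcal D'\mathcal DF_n}]$. Since $\mathcal D'z=\sum_ic_i^2=0$, (15) gives $\mathcal D'\mathcal DF_n=\frac12[m^2\mathcal D'u_m-z\mathcal D'u_{m-1}]$. By (16) and (b),
$$E[F_n\overline{\mathcal D'u_m}]=\frac2{(2n+6)!}\sum_{|l|=n+1}\frac1{(l!)^2}\sum_{i,h}c_i\bar c_h\frac{l_h(l_h+1)}{l_i+1},$$
$$E[F_n\overline{z\mathcal D'u_{m-1}}]=\frac2{(2n+6)!}\sum_{|l|=n}\frac1{(l!)^2}\sum_{i,h}c_i\bar c_h\frac{(l_h+1)(3l_h+2)}{l_i+1}.$$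
For the second we expanded $\bar z=\sum_g\bar c_g\lambda_g$ and used that $\sum_gl'_h(l'_h+1)$ over $l'=l+e_g$, $g=1,2,3$, equals $2l_h(l_h+1)+(l_h+1)(l_h+2)=(l_h+1)(3l_h+2)$. The weights $1/(l!)^2$ are permutation symmetric, $c_i\bar c_i=1$, and $\sum_{i\ne h}c_i\bar c_h=|\sum_ic_i|^2-3=-3$. So the inner double sums may be replaced by
$$3\Big[l_1-\frac{l_2(l_2+1)}{l_1+1}\Big]=\frac{3(l_1-l_2)(l_1+l_2+1)}{l_1+1},\qquad3\Big[3l_1+2-\frac{(l_2+1)(3l_2+2)}{l_1+1}\Big]=\frac{3(l_1-l_2)(3l_1+3l_2+5)}{l_1+1}.$$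
Averaging with $l_1\leftrightarrow l_2$ replaces $\frac1{l_1+1}$ by $\frac12\big(\frac1{l_1+1}-\frac1{l_2+1}\big)=-\frac{l_1-l_2}{2(l_1+1)(l_2+1)}$. Let $\mathbb E_n$ be the expectation for the probability weights $\frac1{a_n(l!)^2}$ on $|l|=n$, and
$$X_n=\mathbb E_n\frac{(l_1-l_2)^2(l_1+l_2+1)}{(l_1+1)(l_2+1)},\qquad Y_n=\mathbb E_n\frac{(l_1-l_2)^2(3l_1+3l_2+5)}{(l_1+1)(l_2+1)}.$$
The two expectations equal $-\frac{3a_{n+1}X_{n+1}}{(2n+6)!}$ and $-\frac{3a_nY_n}{(2n+6)!}$, so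
$$\|\mathcal DF_n\|^2=\|\mathcal D'F_n\|^2=\frac3{2(2n+6)!}\big[m^2a_{n+1}X_{n+1}-a_nY_n\big],\qquad m=n+2. \tag{18}$$

As a check, let $n=0$: $a_1=3$, $X_1=\frac23$, $Y_0=0$, and (18) gives $\frac{3}{1440}\cdot4\cdot3\cdot\frac23=\frac1{60}$. Directly, $\mathcal Db=\sum_i\bar c_i\lambda_j\lambda_k$ has $E|\mathcal Db|^2=3\cdot\frac8{720}-3\cdot\frac4{720}=\frac1{60}$.

## 12. Large degree: two shifted orthonormal sequences

**Step 1: the weights for large $n$.** Let $\mathsf P_n(l)=\frac{n!}{3^nl!}$, the multinomial probabilities, so $a_n(n!)^29^{-n}=\sum_{|l|=n}\mathsf P_n(l)^2$. Put $\delta_i=l_i-\frac n3$. If $\max_i|\delta_i|\le n^{7/12}$, Stirling's formula gives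
$$\mathsf P_n(l)=(1+o(1))\,\frac{\sqrt{2\pi n}}{(2\pi)^{3/2}\sqrt{l_1l_2l_3}}\prod_i\Big(\frac n{3l_i}\Big)^{l_i}=(1+o(1))\,\frac{3\sqrt3}{2\pi n}\,e^{-\frac3{2n}\sum_i\delta_i^2}$$
uniformly. Indeed, with $l_i=\frac n3(1+\epsilon_i)$ and $\sum_i\epsilon_i=0$, we have $\sum_il_i\ln\frac{3l_i}n=\frac n3\sum_i(\frac{\epsilon_i^2}2+O(\epsilon_i^3))=\frac3{2n}\sum_i\delta_i^2+O(n^{-1/4})$. Each $l_i$ is binomial, so by Hoeffding's inequality the remaining $l$ have total $\mathsf P_n$-mass at most $6e^{-2n^{1/6}}$, and the same bound holds for their total $\mathsf P_n^2$-mass. Write $x_i=\delta_i/\sqrt n$. Since $\sum_i\delta_i^2=2(\delta_1^2+\delta_1\delta_2+\delta_2^2)$, and $(x_1,x_2)$ runs through a shifted lattice of cell area $\frac1n$, Riemann sums give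
$$n\sum_l\mathsf P_n(l)^2\to\frac{27}{4\pi^2}\int_{\mathbb R^2}e^{-6(x_1^2+x_1x_2+x_2^2)}dx=\frac{27}{4\pi^2}\cdot\frac\pi{\sqrt{27}}=\frac{3\sqrt3}{4\pi}.$$
Hence $a_n\sim\frac{9^n}{(n!)^2}\cdot\frac{3\sqrt3}{4\pi n}$ and $n^2a_{n+1}/a_n\to9$. In the same way $\frac1n\mathbb E_n(l_1-l_2)^2$ tends to the variance of $x_1-x_2$ for the density proportional to $e^{-6(x_1^2+x_1x_2+x_2^2)}$. Its covariance matrix has diagonal entries $\frac19$ and off-diagonal entries $-\frac1{18}$, so the limit is $\frac19+\frac19+\frac19=\frac13$. In the region $\max_i|\delta_i|\le n^{7/12}$ we have $l_i=\frac n3(1+o(1))$ uniformly. All the integrands are polynomially bounded, and the remaining region has $\mathbb E_n$-mass $O(ne^{-2n^{1/6}})$. So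
$$X_n\to\tfrac13\cdot6=2,\qquad Y_n\to\tfrac13\cdot18=6,\qquad n\,\mathbb E_n\sum_i\frac1{l_i+1}\to9 .$$

**Step 2: each derivative becomes a single orthonormal function.** By (18), $\|\mathcal DF_n\|^2=\|\mathcal D'F_n\|^2\sim\frac32\cdot\frac{(9\cdot2-6)a_n}{(2n+6)!}=\frac{18a_n}{(2n+6)!}$. In (17), with $m=n+2$, $3a_{m-1}\sim\frac13m^2a_m$ and $m^4a_m\sim81a_n$. With (a),
$$\frac{|E[\mathcal DF_n\overline{u_{n+2}}]|^2}{\|u_{n+2}\|^2}\sim\frac{(\frac23m^2a_m)^2}{2a_m(2n+6)!}=\frac{2m^4a_m}{9(2n+6)!}\sim\frac{18a_n}{(2n+6)!},$$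
$$\frac{|E[\mathcal D'F_n\overline{u_{n+1}}]|^2}{\|u_{n+1}\|^2}\sim\frac{(18a_n/n)^2\,(2n+4)!}{((2n+5)!)^2\,2a_{n+1}}\sim\frac{18a_n(2n+4)!}{((2n+5)!)^2}\sim\frac{18a_n}{(2n+6)!}.$$
Put $\theta_m=u_m/\|u_m\|\in Q_m$, an orthonormal sequence, and $\Phi_n=F_n/\|\mathcal DF_n\|$. The vectors $\mathcal D\Phi_n$ and $\mathcal D'\Phi_n$ are unit vectors. By the signs in (17), the inner products of $\mathcal D\Phi_n$ with $\theta_{n+2}$ and of $\mathcal D'\Phi_n$ with $-\theta_{n+1}$ are real and positive for large $n$, and they tend to $1$. Hence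
$$\|\mathcal D\Phi_n-\theta_{n+2}\|\to0,\qquad\|\mathcal D'\Phi_n+\theta_{n+1}\|\to0. \tag{19}$$

**Step 3: express $\partial$ and $\bar\partial$ through $\mathcal D$ and $\mathcal D'$.** On $T$, $2\partial=D_\gamma$ with $\gamma_i=(\partial_x-i\partial_y)\lambda_i$ and $\sum_i\gamma_i=0$. The vectors $c,\bar c$ span $\{\gamma\in\mathbb C^3:\sum_i\gamma_i=0\}$, so $\gamma=A\bar c+A'c$ with $A,A'\in\mathbb C$, and
$$2\partial=A\mathcal D+A'\mathcal D',\qquad2\bar\partial=D_{\bar\gamma}=\bar A'\mathcal D+\bar A\mathcal D'.$$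
As $\gamma,\bar\gamma$ are linearly independent, $|A|\ne|A'|$. Relabeling two vertices swaps $c$ and $\bar c$, and the orientation plays no role here, so we may assume $|A|>|A'|$. Put $x=A'/A$, so $|x|<1$.

If $A'=0$, a single $\Phi_n$ with $p=n+1$ suffices: $2\partial\Phi_n\approx A\theta_{n+2}$ is cut off by $\Pi_{n+1}$, while $2\bar\partial\Phi_n\approx-\bar A\theta_{n+1}$ survives. In general the unwanted term $A'\mathcal D'\Phi_n\approx-A'\theta_{n+1}$ is canceled by the next lower member, and so on.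

**Step 4: the telescoping combination.** Fix $J_0\ge1$, let $p=n+1$ and $v=\sum_{j=0}^{J_0}x^j\Phi_{n-j}$ (with $0^0=1$). By (19) and $\Pi_p\theta_{n+2}=0$, as $n\to\infty$,
$$q_-=\sum_{j=1}^{J_0}x^jA\,\theta_{n+2-j}-\sum_{j=0}^{J_0}x^jA'\,\theta_{n+1-j}+o(1)=\sum_{j=0}^{J_0-1}(xA-A')x^j\theta_{n+1-j}-x^{J_0}A'\theta_{n+1-J_0}+o(1).$$
Since $xA=A'$, we get $\limsup\|q_-\|\le|A'||x|^{J_0}$. The same expansion of $q_+$ has $\theta_{n+1}$-coefficient $x\bar A'-\bar A+o(1)$, whose modulus tends to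
$$\kappa:=\frac{|A|^2-|A'|^2}{|A|}>0 .$$
So $\liminf\|q_+\|\ge\kappa$, and in particular $q\ne0$ for large $n$. The right side of (14) increases with $\|q_+\|$ and decreases with $\|q_-\|$. Hence
$$\liminf_{p\to\infty}C_{\rm st,2}(T,p)^2\ge\frac{2\kappa^2}{\kappa^2+|A'|^2|x|^{2J_0}}.$$
Letting $J_0\to\infty$ gives $\liminf_{p\to\infty}C_{\rm st,2}(T,p)\ge\sqrt2$ for every triangle. If $T$ is non-obtuse, Theorem 1 gives $C_{\rm st,2}(T,p)<\sqrt2$ for every $p$. So the limit exists and equals $\sqrt2$, which is also the supremum over $p$, and the supremum is not attained. This proves Theorem 2. $\blacksquare$
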